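# Positive semi-definite Hankel tensors that are not sums of squares

## 1. A quartic form in two complex variables

Take complex variables $z=z_1+iz_2$, $w=w_1+iw_2$ and a real parameter $\kappa$, and put
$$f_\kappa(z,w)=6|z|^4+24|z|^2|w|^2+6|w|^4+8\,\mathrm{Re}(z^3\bar w)+\kappa\,\mathrm{Re}(zw^3).\tag{1}$$
Written out in $z_1,z_2,w_1,w_2$, this is a real form of degree $4$ in four real variables. Three things about it will be proved.

1. After an invertible real linear change of variables, $f_\kappa$ is the form of a Hankel tensor (defined in Section 2) of order $4$ and dimension $4$.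
2. $f_{\kappa}$ is strictly positive away from the origin for $\kappa=\frac{68}{3}$.
3. $f_\kappa$ is a sum of squares of real quadratic forms exactly when $|\kappa|\le 16\sqrt2$.

The gap between the two numbers is narrow but real: $(68/3)^2=\frac{4624}{9}$, while $(16\sqrt2)^2=512=\frac{4608}{9}$. So $f_{68/3}$ is positive and is not a sum of squares.

The form is here to answer a question posed as Question 3 in Guoyin Li, Liqun Qi and Yi Xu, "SOS-Hankel Tensors: Theory and Application", arXiv:1410.6989 (2014): are there positive semi-definite Hankel tensors that are not sum-of-squares tensors? The form (1) says yes. After treating it we determine for which orders and dimensions the answer is yes. In degree at least $6$ with three variables that needs a second construction.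

## 2. Hankel forms, positivity, sums of squares

Let $m,n\ge2$. A real symmetric tensor $\mathcal A=(a_{i_1\cdots i_m})$ of order $m$ and dimension $n$ is the same thing as a real form of degree $m$ in $n$ variables,
$$\mathcal A x^{\otimes m}=\sum_{i_1,\dots,i_m=1}^n a_{i_1\cdots i_m}x_{i_1}\cdots x_{i_m},$$
and we write $S_{m,n}$ for the space of these tensors.

**Definition (Hankel tensor).** $\mathcal A\in S_{m,n}$ is a Hankel tensor if there is a generating vector $v=(v_0,v_1,\dots,v_{(n-1)m})^\top$ with
$$a_{i_1\cdots i_m}=v_{i_1+\cdots+i_m-m}\qquad\text{for all } i_1,\dots,i_m\in\{1,\dots,n\}.$$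

For $m=2$ this is a Hankel matrix. For $m=4$, $n=3$ the entries $a_{1122}$ and $a_{1113}$ must agree, since both index sums are $6$, so both entries equal $v_2$. In terms of the form, the coefficients of $x_1^2x_2^2$ and $x_1^3x_3$ are $6v_2$ and $4v_2$, and they cannot be chosen independently. This tying of coefficients is the whole difficulty: we must produce a non-SOS form inside a small linear space, of dimension $(n-1)m+1$.

There is a compact way to write Hankel forms. Let $L$ be the linear functional on polynomials in $t$ of degree at most $(n-1)m$ with $L(t^k)=v_k$. Expanding the power gives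
$$\mathcal A x^{\otimes m}=L\big((x_1+x_2t+\cdots+x_nt^{n-1})^m\big).\tag{2}$$
For example, if $v_k=\tau^k$, then $L$ is evaluation at $\tau$, and the form is $(x_1+x_2\tau+\cdots+x_n\tau^{n-1})^m$.

**Definition (PSD, PD, SOS).** Let $m$ be even. $\mathcal A$ is PSD if $\mathcal Ax^{\otimes m}\ge0$ for all $x\in\mathbb R^n$, and PD if $\mathcal Ax^{\otimes m}>0$ for all $x\ne0$. It is SOS if $\mathcal Ax^{\otimes m}$ is a finite sum of squares of real polynomials.

The polynomials in an SOS representation are necessarily forms of degree $m/2$, because the highest-degree parts of squares cannot cancel, and neither can the lowest-degree parts. Every SOS tensor is PSD. All three properties are unchanged by invertible linear substitutions of $x$ and by positive scaling. We apply the words to forms and to tensors alike.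

**Fact (the SOS cone is closed).** A limit of SOS forms of degree $m$ in $n$ variables is SOS. To see this, let $N$ be the number of monomials of degree $m/2$ and let $X$ be the column of these monomials. A sum of squares equals $X^\top QX$ with $Q$ a positive semi-definite $N\times N$ matrix, and diagonalizing $Q$ shows that $N$ squares suffice. If $f_\nu=\sum_{l\le N}q_{l,\nu}^2\to f$, then on the unit sphere $q_{l,\nu}^2\le f_\nu\le C$. The supremum over the sphere is a norm on forms of degree $m/2$, so a subsequence of $(q_{1,\nu},\dots,q_{N,\nu})$ converges, and $f$ is the sum of the squares of the limits.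

**The smallest cases.** If $m=2$, a PSD form is a quadratic form with nonnegative eigenvalues, and diagonalizing it writes it as a sum of squares. If $n=2$, the sum $i_1+\cdots+i_m$ determines how many indices equal $2$, so every tensor is Hankel. A PSD binary form is still SOS. Indeed, the polynomial $f(1,t)$ is nonnegative, so its real roots have even multiplicity, and the other roots come in conjugate pairs. Hence (unless it is zero) it equals $|P(t)+iQ(t)|^2=P^2+Q^2$ with real $P,Q$. Leading terms of $P^2$ and $Q^2$ do not cancel, so $\deg P,\deg Q\le m/2$, and homogenizing gives $f$ as a sum of two squares of forms. So $m\ge4$ and $n\ge3$ are needed for an example. These are two of the three cases of a classical theorem. Hilbert (Math. Ann. 32 (1888), 342–350) proved that every PSD form of even degree $m$ in $n$ variables is SOS if $m=2$, or $n=2$, or $(m,n)=(4,3)$. We use this theorem as a citation.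

Here is what will be proved.

**Theorem 1.** The Hankel tensor with $m=4$, $n=4$ and
$$v=(744,0,29,0,38,0,15,0,4,0,97,0,642)^\top$$
is positive definite, hence PSD, but is not an SOS tensor.

**Theorem 2.** For $\gamma\in\mathbb R$ let $\mathcal A_\gamma\in S_{4,4}$ be the Hankel tensor with
$$1024\,v=(231+3\gamma,\,0,\,21-2\gamma,\,0,\,7+\gamma,\,0,\,5,\,0,\,7-\gamma,\,0,\,21+2\gamma,\,0,\,231-3\gamma).$$
Then $\mathcal A_\gamma$ is SOS if and only if $|\gamma|\le4\sqrt2$. It is PSD if and only if $|\gamma|\le\gamma^*$, where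
$$\gamma^*:=\tfrac14\min_{\rho>0}\Big(6\rho^3-8\rho^2+24\rho+\frac6\rho\Big).$$
Moreover $\gamma^*>\frac{17}3>4\sqrt2$.

**Theorem 3.** Let $m$ be even, $m,n\ge2$. Every PSD Hankel tensor in $S_{m,n}$ is SOS if and only if $m=2$, or $n=2$, or $(m,n)=(4,3)$. In all other cases the PD non-SOS Hankel tensors form a nonempty open subset of the space of Hankel tensors.

## 3. Positive weights only produce sums of squares

How would one build PSD Hankel tensors? Formula (2) suggests taking $L$ to be integration against a positive weight. On the circle, with $c=\cos\varphi$ and $s=\sin\varphi$, the version for $m=n=4$ is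
$$f(y)=\frac1{2\pi}\int_0^{2\pi}p(\varphi)^4\,W(\varphi)\,d\varphi,\qquad p(\varphi)=\sum_{i=1}^4y_ic^{4-i}s^{i-1}.\tag{3}$$
Expanding $p^4$, the product $y_{i_1}y_{i_2}y_{i_3}y_{i_4}$ comes with $c^{12-k}s^k$, where $k=i_1+\cdots+i_4-4$. So (3) is the Hankel form with
$$v_k=\frac1{2\pi}\int_0^{2\pi}c^{12-k}s^k\,W\,d\varphi .\tag{4}$$
If $W\ge0$ is continuous, then $f$ is obviously PSD. But it is also SOS: $f$ is a limit of Riemann sums $\sum_r\lambda_r\,p(\varphi_r)^4$ with $\lambda_r\ge0$, each $p(\varphi_r)$ is a linear form in $y$, so $p(\varphi_r)^4=(p(\varphi_r)^2)^2$ is a square, and the SOS cone is closed.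

So this approach gives PSD tensors for exactly the reason that makes them SOS. The way out is to let $W$ become negative somewhere. Then positivity of $f$ is no longer automatic, and we need a weight for which it can be decided. We take
$$W(\varphi)=1+\gamma\cos10\varphi ,$$
which changes sign once $|\gamma|>1$. The frequency $10$ is chosen because it isolates a single monomial of $p^4$, as we now see.

## 4. The weight $1+\gamma\cos 10\varphi$ gives $f_\kappa$

**Step 1. The generating vector.** The purpose is to check that (4) with this weight is the vector of Theorem 2.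

For odd $k$, the substitution $\varphi\to-\varphi$ changes the sign of the integrand, so $v_k=0$.

For the part of $W$ equal to $1$, let $M(a,b)=\frac1{2\pi}\int_0^{2\pi}c^{2a}s^{2b}d\varphi$ with $a+b=6$. Since $(c^{2a+1})'=-(2a+1)c^{2a}s$, integrating by parts gives $M(a,b)=\frac{2b-1}{2a+1}M(a+1,b-1)$ for $b\ge1$. Also $M(6,0)=2^{-12}\binom{12}6=\frac{924}{4096}=\frac{231}{1024}$. Hence $1024\,M(a,b)$ is
$$231,\qquad\tfrac1{11}\cdot231=21,\qquad\tfrac39\cdot21=7,\qquad\tfrac57\cdot7=5$$
for $b=0,1,2,3$. By the symmetry $c\leftrightarrow s$ the values continue $7,21,231$.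

For the part $\cos10\varphi$, put $\xi=e^{i\varphi}$. Then
$$c^{12-k}s^k=2^{-12}i^{-k}(\xi+\xi^{-1})^{12-k}(\xi-\xi^{-1})^k .$$
To obtain $\xi^{10}$ one takes $\xi^{-1}$ from exactly one of the twelve factors. This contributes $+1$ for $12-k$ of them and $-1$ for $k$ of them. The coefficient is $2^{-12}i^{-k}(12-2k)$. For even $k$ it is real, the coefficient of $\xi^{-10}$ is its conjugate, and therefore
$$\frac1{2\pi}\int_0^{2\pi}c^{12-k}s^k\cos10\varphi\,d\varphi=(-1)^{k/2}\,\frac{12-2k}{4096}.$$
For $k=0,2,\dots,12$ this is $\frac1{1024}(3,-2,1,0,-1,2,-3)$. Adding the two parts gives the vector of Theorem 2.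

For $\gamma=\frac{17}3$, multiplying by $3072=3\cdot1024$ gives
$$(693+51,\;63-34,\;21+17,\;15,\;21-17,\;63+34,\;693-51)=(744,29,38,15,4,97,642)$$
in the even places, which is Theorem 1's vector.

**Step 2. Complex coordinates.** The purpose is to diagonalize rotations of $\varphi$. Write
$$p(\varphi)=2\,\mathrm{Re}(ze^{i\varphi}+we^{3i\varphi})=2\big(z_1\cos\varphi-z_2\sin\varphi+w_1\cos3\varphi-w_2\sin3\varphi\big).$$
Since $\cos\varphi=c^3+cs^2$, $\sin\varphi=c^2s+s^3$, $\cos3\varphi=c^3-3cs^2$, $\sin3\varphi=3c^2s-s^3$, comparing coefficients gives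
$$y_1=2(z_1+w_1),\quad y_3=2(z_1-3w_1),\quad y_2=-2(z_2+3w_2),\quad y_4=-2(z_2-w_2).$$
The pairs $(z_1,w_1)\mapsto(y_1,y_3)$ and $(z_2,w_2)\mapsto(y_2,y_4)$ are invertible, so this is an invertible change of variables.

**Step 3. Expansion.** Now $p=z\xi+\bar z\xi^{-1}+w\xi^3+\bar w\xi^{-3}$. We need the constant term of $p^4$ and the coefficient of $\xi^{10}$.

For the constant term we choose four exponents from $\{1,-1,3,-3\}$ with sum $0$. Let $d$ be the number of $3$'s minus the number of $-3$'s. If $d=0$, then $1$ and $-1$ occur equally often, and we get $\{1,1,-1,-1\}$, $\{3,-3,1,-1\}$, $\{3,3,-3,-3\}$. If $d=\pm1$, three exponents $\mp1$ are needed, and we get $\{3,-1,-1,-1\}$, $\{-3,1,1,1\}$. If $|d|\ge2$, six or more exponents $\pm1$ would be needed. With multinomial coefficients $6,24,6,4,4$ the constant term is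
$$6|z|^4+24|z|^2|w|^2+6|w|^4+4\bar z^3w+4z^3\bar w .$$
For $\xi^{10}$, four $3$'s give $12$, and replacing a $3$ by $1,-1,-3$ lowers the sum by $2,4,6$. So only $\{3,3,3,1\}$ occurs, with coefficient $4zw^3$. The mean of $p^4\cos10\varphi$ is the real part of this coefficient. Hence (3) equals
$$f=f_\kappa\quad\text{of (1)},\qquad \kappa=4\gamma .$$

**Step 4. The sign of $\kappa$.** The substitution $z\to e^{i\pi/10}z$, $w\to e^{3i\pi/10}w$ fixes $z^3\bar w$ and multiplies $zw^3$ by $e^{i\pi/10+9i\pi/10}=-1$. It turns $f_\kappa$ into $f_{-\kappa}$ and is an invertible real linear map. So for both PSD and SOS we may assume $\kappa\ge0$.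

## 5. When $f_\kappa$ is nonnegative

**Step 1. Reduction to two real variables.** The purpose is to eliminate the arguments of $z$ and $w$. Put $\rho=|z|$, $R=|w|$. For $\kappa\ge0$,
$$f_\kappa\ \ge\ P_\kappa(\rho,R):=6\rho^4-8\rho^3R+24\rho^2R^2-\kappa\rho R^3+6R^4,\tag{5}$$
because $\mathrm{Re}(z^3\bar w)\ge-\rho^3R$ and $\mathrm{Re}(zw^3)\ge-\rho R^3$. Both bounds are attained together: for $z=\rho e^{2\pi i/5}$, $w=Re^{\pi i/5}$ we have $z^3\bar w=\rho^3Re^{6\pi i/5-\pi i/5}=-\rho^3R$ and $zw^3=\rho R^3e^{2\pi i/5+3\pi i/5}=-\rho R^3$. Hence $f_\kappa$ is PSD if and only if $P_\kappa\ge0$ for all $\rho,R\ge0$.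

**Step 2. The threshold.** If $R=0$ or $\rho=0$, then $P_\kappa\ge0$ trivially. If both are positive, put $r=\rho/R$. Then
$$P_\kappa=R^4\,r\,\Big(6r^3-8r^2+24r+\frac6r-\kappa\Big).$$
The function $6r^3-8r^2+24r+6/r$ is continuous on $r>0$ and tends to $+\infty$ at both ends, so it has a minimum, which is $4\gamma^*$ by definition. So, for $\kappa\ge0$, $f_\kappa$ is PSD if and only if $\kappa\le4\gamma^*$. That is, $\mathcal A_\gamma$ is PSD if and only if $|\gamma|\le\gamma^*$.

**Step 3. $\gamma^*>\frac{17}3$, and $f_{68/3}$ is PD.** We complete a square: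
$$\tfrac32P_{68/3}=9\rho^4-12\rho^3R+36\rho^2R^2-34\rho R^3+9R^4=\Big(3\rho^2-2\rho R+\tfrac15R^2\Big)^2+R^2\Big(\tfrac{154}5\rho^2-\tfrac{166}5\rho R+\tfrac{224}{25}R^2\Big).$$
To check it, note that the square is $9\rho^4-12\rho^3R+(4+\frac65)\rho^2R^2-\frac45\rho R^3+\frac1{25}R^4$, and $36-\frac{26}5=\frac{154}5$, $-34+\frac45=-\frac{166}5$, $9-\frac1{25}=\frac{224}{25}$. The last quadratic form has discriminant
$$\Big(\frac{166}5\Big)^2-4\cdot\frac{154}5\cdot\frac{224}{25}=\frac{27556}{25}-\frac{137984}{125}=-\frac{204}{125}<0,$$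
so it is positive definite. Thus $P_{68/3}>0$ whenever $R>0$, and for $R=0$, $\rho>0$ the first square is $9\rho^4>0$. By (5), $f_{68/3}$ is PD. Also, by the factorization in Step 2, the function there exceeds $\frac{68}3$ at every $r>0$. Its minimum is attained, so $4\gamma^*>\frac{68}3$, that is, $\gamma^*>\frac{17}3$. Finally $\frac{17}3>4\sqrt2$, because $289>288$.

## 6. When $f_\kappa$ is a sum of squares

**Step 1. SOS for $0\le\kappa\le16\sqrt2$.** The purpose is an explicit representation. We absorb each mixed term into one complex square: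
$$f_\kappa=6\Big|z^2+\tfrac23\bar zw\Big|^2+6\Big|\bar w^2+\tfrac\kappa{12}zw\Big|^2+\Big(\tfrac{64}3-\tfrac{\kappa^2}{24}\Big)|zw|^2.\tag{6}$$
Indeed,
$$6\big|z^2+\tfrac23\bar zw\big|^2=6|z|^4+8\,\mathrm{Re}(z^3\bar w)+\tfrac83|zw|^2,$$
$$6\big|\bar w^2+\tfrac\kappa{12}zw\big|^2=6|w|^4+\kappa\,\mathrm{Re}(zw^3)+\tfrac{\kappa^2}{24}|zw|^2,$$
and $24-\frac83=\frac{64}3$. Each $|\cdot|^2$ is the sum of the squares of a real and an imaginary part, which are real quadratic forms. The last coefficient is nonnegative exactly when $\kappa^2\le512$, so for $0\le\kappa\le16\sqrt2$ the form is SOS.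

For larger $\kappa$ the particular formula (6) stops being a sum of squares. This alone proves nothing, since another representation might exist. To exclude all of them we need a linear functional $E$ on quartic forms that is nonnegative on every square but negative on $f_\kappa$.

**Step 2. Designing the functional.** The form has a symmetry: the rotation $z\to e^{i\pi/5}z$, $w\to e^{3i\pi/5}w$ fixes $f_\kappa$. Give the monomial $z^a\bar z^bw^c\bar w^d$ the weight
$$a-b+3(c-d)\in\mathbb Z/10 .$$
The monomials in $f_\kappa$ all have weight $0$ (note that $zw^3$ has weight $10\equiv0$). We look for $E$ supported on them. Write $A=E|z|^4$, $B=E|z|^2|w|^2$, $C=E|w|^4$, $-\sigma=Ez^3\bar w$, $-\tau=Ezw^3$. At $\kappa=16\sqrt2$, (6) is $6|z^2+\frac23\bar zw|^2+6|\bar w^2+\frac{4\sqrt2}3zw|^2$, and a functional that certifies the threshold should annihilate both squares. We ask that $(1,\frac23)$ be in the kernel of the matrix with rows $(A,-\sigma)$, $(-\sigma,B)$, and that $(\frac{4\sqrt2}3,1)$ be in the kernel of the matrix with rows $(B,-\tau)$,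 $(-\tau,C)$:
$$A=\tfrac23\sigma,\quad \sigma=\tfrac23B,\qquad \tau=\tfrac{4\sqrt2}3B,\quad C=\tfrac{4\sqrt2}3\tau .$$
With $B=9$ these give $\sigma=6$, $A=4$, $\tau=12\sqrt2$, $C=32$. So define $E$ on monomials by
$$E|z|^4=4,\quad E|z|^2|w|^2=9,\quad E|w|^4=32,\quad Ez^3\bar w=E\bar z^3w=-6,\quad Ezw^3=E\bar z\bar w^3=-12\sqrt2,$$
and $E=0$ on all other monomials of degree $4$, and extend linearly over $\mathbb C$. The monomials $z^a\bar z^bw^c\bar w^d$ with $a+b+c+d=4$ form a basis of the complex quartic forms in $z_1,z_2,w_1,w_2$, so this is well defined. The values are real and agree on conjugate monomials, so $E$ is real on real forms. Every monomial with $E\ne0$ has weight $0$.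

**Step 3. $E\ge0$ on squares.** Sort the monomials of degree $2$ by weight: weight $0$ has $|z|^2,|w|^2$; weight $2$ has $z^2,\bar zw$; weight $4$ has $zw$ and also $\bar w^2$, since $-6\equiv4$; weights $-2$ and $-4$ have the conjugates. Those are all ten monomials. So every real quadratic form is
$$q=q_0+q_2+\bar q_2+q_4+\bar q_4,\qquad q_0=a|z|^2+b|w|^2,\quad q_2=kz^2+l\bar zw,\quad q_4=\mu zw+\nu\bar w^2,$$
with $a,b\in\mathbb R$ and $k,l,\mu,\nu\in\mathbb C$. The products of two of these parts have weights $0,\pm2,\pm4,\pm6,\pm8$. Modulo $10$, only $q_0^2$, $q_2\bar q_2$ and $q_4\bar q_4$ have weight $0$, and the last two products each appear twice. Hence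
$$E(q^2)=E(q_0^2)+2E|q_2|^2+2E|q_4|^2 .$$
The three terms are
$$E(q_0^2)=4a^2+18ab+32b^2\ge0\qquad(\text{since }9^2=81<128=4\cdot32),$$
$$E|q_2|^2=4|k|^2+9|l|^2-12\,\mathrm{Re}(k\bar l)\ge(2|k|-3|l|)^2\ge0,$$
$$E|q_4|^2=9|\mu|^2+32|\nu|^2-24\sqrt2\,\mathrm{Re}(\mu\bar\nu)\ge(3|\mu|-4\sqrt2|\nu|)^2\ge0 .$$
The cross terms come from $2\,\mathrm{Re}(k\bar l\,z^3\bar w)$ in $|q_2|^2$ and $2\,\mathrm{Re}(\mu\bar\nu\,zw^3)$ in $|q_4|^2$. So $E\ge0$ on every sum of squares.

**Step 4. $E$ is negative on $f_\kappa$ beyond the threshold.** We have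
$$E(f_\kappa)=6\cdot4+24\cdot9+6\cdot32-8\cdot6-12\sqrt2\,\kappa=384-12\sqrt2\,\kappa ,$$
which is negative exactly for $\kappa>16\sqrt2$. So $f_\kappa$ is not SOS for $\kappa>16\sqrt2$.

Since $\kappa=4\gamma$, the form is SOS if and only if $|\gamma|\le4\sqrt2$. With Section 5 this proves Theorem 2. Theorem 1 is the case $\gamma=\frac{17}3$ scaled by $3072$: $f_{68/3}$ is PD, and $\frac{17}3>4\sqrt2$ makes it non-SOS. $\blacksquare$

## 7. Reducing the classification to three variables

We turn to Theorem 3. In the cases $m=2$, $n=2$, $(m,n)=(4,3)$, Hilbert's theorem says that every PSD form is SOS, so in particular every PSD Hankel tensor is. The remaining cases are $m=4$, $n\ge4$, and even $m\ge6$, $n\ge3$.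

**Openness.** The minimum of the form on the unit sphere depends continuously on $v$, so PD is an open condition. The SOS cone is closed, so being non-SOS is open. Hence the PD non-SOS Hankel tensors form an open subset of the space of Hankel tensors, and it remains to find one of them for each remaining $(m,n)$.

**Lemma 1.** If a PD non-SOS Hankel tensor exists in $S_{m,n}$, then one exists in $S_{m,n+1}$.

**Proof.** The idea is to extend the generating vector by zeros and one huge last entry. Let $f$ be the given form, with functional $L$ as in (2). Extend $L$ to $\tilde L$ on polynomials of degree at most $nm$ by $\tilde L(t^k)=0$ for $(n-1)m<k<nm$ and $\tilde L(t^{nm})=M$. With $p=\sum_{i\le n}x_it^{i-1}$ and new variable $y$, the new Hankel form is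
$$\tilde f(x,y)=\tilde L\big((p+yt^n)^m\big)=f(x)+\sum_{j=1}^{m-1}\binom mj y^j\tilde L\big(p^{m-j}t^{nj}\big)+My^m .$$
For $1\le j\le m-1$ the degree of $p^{m-j}t^{nj}$ in $t$ is at most $(m-j)(n-1)+nj=m(n-1)+j<nm$, so the middle terms do not involve $M$. Let $f\ge c|x|^m$ with $c>0$. The $j$-th middle term is $y^j$ times a form of degree $m-j$ in $x$, so by Young's inequality
$$\Big|\binom mj y^j\tilde L\big(p^{m-j}t^{nj}\big)\Big|\le C|x|^{m-j}|y|^j\le\frac c{2m}|x|^m+C_j|y|^m ,$$
with $C,C_j$ independent of $M$. Summing over the $m-1$ terms,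
$$\tilde f\ge\frac c2|x|^m+\Big(M-\sum_jC_j\Big)|y|^m,$$
which is PD for $M>\sum_jC_j$. If $\tilde f$ were SOS, then setting $y=0$ would make $f$ SOS. $\square$

Theorem 1 and Lemma 1 settle $m=4$, $n\ge4$. For $m\ge6$, by Lemma 1, it is enough to prove the following.

**Proposition.** For every even $m\ge6$ there is a PD non-SOS Hankel tensor in $S_{m,3}$.

The proof occupies the remaining sections. Write $m=2d$, so $d\ge3$. From here on $x,y,z$ are real variables, and the letters of Sections 3–6 are free for new use.

## 8. A scaling that untangles the Hankel condition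

**Step 1. Rescaled Hankel forms.** The purpose is to find a limit in which the tied coefficients become free. By (2) the coefficient of $x^ay^bz^c$ in the Hankel form of $v$ is $\frac{m!}{a!b!c!}v_{b+2c}$, and since $a+b+c=m$ we have $b+2c=m+k$ with $k=c-a$. So monomials with the same $k$ are tied. Each class contains one extreme monomial with $\min(a,c)=0$, namely $y^{m-k}z^k$ for $k\ge0$ or $x^{|k|}y^{m-|k|}$ for $k\le0$. We make the extreme monomials dominate.

Let $\varepsilon\in(0,1]$, choose real numbers $\lambda_k$ $(-m\le k\le m)$, put $v_{m+k}=\varepsilon^{-|k|/2}\lambda_k$, and replace $(x,z)$ by $(\sqrt\varepsilon x,\sqrt\varepsilon z)$. With $j=\min(a,c)$ we have $a+c=|k|+2j$, so the monomial $x^ay^bz^c$ picks up the factor $\varepsilon^{(a+c)/2-|k|/2}=\varepsilon^j$. The form becomes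
$$G_\varepsilon=\sum_{k=-m}^m\lambda_k\sum_{0\le j\le(m-|k|)/2}\varepsilon^j\,\frac{m!}{j!\,(|k|+j)!\,(m-|k|-2j)!}\,\mu_{k,j},\tag{7}$$
where $\mu_{k,j}=x^jy^{m-k-2j}z^{k+j}$ for $k\ge0$ and $\mu_{k,j}=x^{|k|+j}y^{m-|k|-2j}z^j$ for $k\le0$. For instance, for $m=6$ the class $k=0$ contributes $\lambda_0(y^6+30\varepsilon xy^4z+90\varepsilon^2x^2y^2z^2+20\varepsilon^3x^3z^3)$. For fixed $\varepsilon>0$ the substitution is invertible, so $G_\varepsilon$ is PD (respectively SOS) if and only if the Hankel tensor with this $v$ is.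

**Step 2. The first two coefficients in $\varepsilon$.** The purpose is to describe the freedom that remains. Given polynomials
$$g(x)=\sum_{k=0}^m\binom mka_kx^k,\qquad h(z)=\sum_{k=0}^m\binom mkb_kz^k,$$
set $\lambda_{-k}=a_k$, $\lambda_k=b_k$ for $k\ge1$, and $\lambda_0=a_0+b_0$. Then $G_\varepsilon=\sum_j\varepsilon^jT_j(g,h)$ with $T_j$ linear in $(g,h)$. The terms with $j=0$ in (7) have coefficient $\binom m{|k|}$, so
$$T_0(g,h)=y^mg(x/y)+y^mh(z/y).\tag{8}$$
The terms with $j=1$ at $y=1$ give
$$T_1(g,h)(x,1,z)=z\,Dg(x)+x\,Dh(z),\qquad Dg(x)=\sum_{k=0}^{m-2}\frac{m!\,a_k}{(k+1)!\,(m-k-2)!}\,x^{k+1},$$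
with $Dh$ defined in the same way from the $b_k$. (The class $k=0$ contributes $(a_0+b_0)m(m-1)xz$, which is shared between the two.)

**Step 3. A closed formula for $D$.** The purpose is to evaluate $Dg$ at double zeros of $g$. Since $\frac{m!}{k!(m-k-2)!}=\binom mk(m-k)(m-k-1)$,
$$Dg(x)=\int_0^x\sum_{k}\binom mka_k(m-k)(m-k-1)t^k\,dt .$$
Now $(m-k)(m-k-1)=m(m-1)-2(m-1)k+k(k-1)$, and multiplying the $t^k$-terms by $k$ and $k(k-1)$ produces $tg'$ and $t^2g''$. So
$$Dg(x)=\int_0^x\big(m(m-1)g-2(m-1)tg'+t^2g''\big)dt .$$
Integration by parts gives $\int_0^xtg'=xg-\int_0^xg$ and $\int_0^xt^2g''=x^2g'-2xg+2\int_0^xg$. The coefficient of $xg$ is $-2(m-1)-2=-2m$, and that of $\int_0^xg$ is $m(m-1)+2(m-1)+2=m(m+1)$. Therefore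
$$Dg(x)=x^2g'(x)-2m\,x\,g(x)+m(m+1)\int_0^xg(t)\,dt.\tag{9}$$

Why not stop at $T_0$, which has two completely free polynomials in it? Because $T_0$ alone can never work. If $g(x)+h(z)\ge0$ for all $x,z$, then $g$ is bounded below, so it has a minimum $g_*$, and $h\ge-g_*$. Then (8) is the sum of the PSD binary forms $y^m(g(x/y)-g_*)$ and $y^m(h(z/y)+g_*)$, each SOS by Section 2. The mixed term $T_1$ must do the work. The plan is to let the leading form have many zeros, so that at these zeros only the next order in $\varepsilon$ is visible.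

## 9. A separated form with $d^2$ zeros, perturbed

**Step 4. The base form.** Let $\alpha_1<\dots<\alpha_d$, $\sigma_1<\dots<\sigma_d$, $\beta>0$ and
$$g_0(t)=\prod_i(t-\alpha_i)^2,\qquad h_0=\beta h_1,\qquad h_1(t)=\prod_j(t-\sigma_j)^2 .$$
These have degree $2d=m$. Let $A,B$ be polynomials of degree at most $m$, still to be chosen, and take $g=g_0+\varepsilon A$, $h=h_0+\varepsilon B$. Then
$$G_\varepsilon=f_0+\varepsilon F+\varepsilon^2R_\varepsilon,\qquad f_0=\prod_i(x-\alpha_iy)^2+\beta\prod_j(z-\sigma_jy)^2,\qquad F=T_0(A,B)+T_1(g_0,h_0),\tag{10}$$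
and the coefficients of $R_\varepsilon$ are polynomials in $\varepsilon$, hence bounded for $\varepsilon\in(0,1]$. The form $f_0$ is nonnegative. It vanishes only if $x=\alpha_iy$ and $z=\sigma_jy$ for some $i,j$. If $y=0$, this forces $x=z=0$. So its real zeros are exactly the multiples of the $d^2$ points
$$P_{ij}=(\alpha_i,1,\sigma_j).$$

**Step 5. Values of $F$ at the zeros.** The purpose is to prescribe these values as far as possible. At $\alpha_i$ both $g_0$ and $g_0'$ vanish, and at $\sigma_j$ both $h_0$ and $h_0'$ vanish. So (9) leaves only the integral terms, and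
$$F(P_{ij})=m(m+1)\big[\sigma_jI_i+\beta\alpha_iJ_j\big]+A(\alpha_i)+B(\sigma_j),\qquad I_i=\int_0^{\alpha_i}g_0,\quad J_j=\int_0^{\sigma_j}h_1 .$$
By interpolation, the numbers $A(\alpha_i)$ and $B(\sigma_j)$ can be prescribed arbitrarily. So we may add any array of the form $a_i+b_j$. Now
$$(I_i-I_1)(\sigma_j-\sigma_1)=\sigma_jI_i-\sigma_1I_i-I_1\sigma_j+I_1\sigma_1$$
differs from $\sigma_jI_i$ by such an array, and likewise $(\alpha_i-\alpha_1)(J_j-J_1)$ differs from $\alpha_iJ_j$ by one. So for any $\eta>0$ we can choose $A,B$ with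
$$F_{ij}:=F(P_{ij})=m(m+1)\big[(I_i-I_1)(\sigma_j-\sigma_1)+\beta(\alpha_i-\alpha_1)(J_j-J_1)\big]+\eta>0.\tag{11}$$
Positivity holds because $g_0,h_1\ge0$ make $I_i$ and $J_j$ nondecreasing in the index.

**Step 6. $G_\varepsilon$ is PD for small $\varepsilon$.** The form $F$ has even degree, so by (11) it is positive on the zero set of $f_0$ in the unit sphere, which consists of the points $\pm P_{ij}/|P_{ij}|$. Hence $F\ge\eta_0>0$ on a neighborhood $O$ of this set in the sphere, and $f_0\ge c_0>0$ on the sphere outside $O$, by compactness. On $O$ we get $G_\varepsilon\ge\varepsilon\eta_0-O(\varepsilon^2)>0$, and outside $O$ we get $G_\varepsilon\ge c_0-O(\varepsilon)>0$, for all small $\varepsilon>0$.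

## 10. A linear relation on the $d\times d$ grid

**Step 7. The relation.** We now need an obstruction to SOS that sees only the values at the $P_{ij}$. Put
$$u_i=\prod_{l\ne i}(\alpha_i-\alpha_l)^{-1},\qquad\omega_j=\prod_{l\ne j}(\sigma_j-\sigma_l)^{-1}.$$
By Lagrange interpolation, $\sum_iu_i\phi(\alpha_i)$ is the coefficient of $t^{d-1}$ in the polynomial of degree at most $d-1$ interpolating $\phi$ at the $\alpha_i$. So $\sum_iu_i\alpha_i^s=0$ for $0\le s\le d-2$, and likewise $\sum_j\omega_j\sigma_j^r=0$ for $0\le r\le d-2$. For example, the nodes $0,1,2$ give $u=(\frac12,-1,\frac12)$, which annihilates constants and linear functions.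

Let $q$ be a form of degree $d$. Every monomial $x^sz^r$ of $q(x,1,z)$ has $s+r\le d$. Since $d\ge3$, we have $d<2d-2$, so $s$ and $r$ cannot both be at least $d-1$, and one of them is at most $d-2$. The double sum of $x^sz^r$ factors and vanishes:
$$\sum_{i,j}u_i\omega_j\,q(P_{ij})=0\qquad\text{for every form } q \text{ of degree } d.\tag{12}$$
For $d=2$ this fails: $q=xz$ gives $\big(\sum_iu_i\alpha_i\big)\big(\sum_j\omega_j\sigma_j\big)=1$. So the argument uses $m\ge6$ exactly here, as it must, since Hilbert's theorem covers $(m,n)=(4,3)$.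

**Step 8. From the relation to an inequality.** Suppose $G_\varepsilon=\sum_lq_l^2$. Write $a,b$ for index pairs and $|u\omega|_{ij}=|u_i\omega_j|$. By (12), for each $l$ and each $a$,
$$|u\omega|_a\,|q_l(P_a)|\le\sum_{b\ne a}|u\omega|_b\,|q_l(P_b)| .$$
Take the $\ell^2$ norm over $l$. By Minkowski's inequality, and since $\sum_lq_l(P_b)^2=G_\varepsilon(P_b)$,
$$|u\omega|_a\sqrt{G_\varepsilon(P_a)}\le\sum_{b\ne a}|u\omega|_b\sqrt{G_\varepsilon(P_b)} .$$
Since $f_0(P_b)=0$, (10) gives $G_\varepsilon(P_b)=\varepsilon F_b+O(\varepsilon^2)$. If $G_\varepsilon$ were SOS for arbitrarily small $\varepsilon>0$, then dividing by $\sqrt\varepsilon$ and letting $\varepsilon\to0$ along such values would give $|u\omega|_a\sqrt{F_a}\le\sum_{b\ne a}|u\omega|_b\sqrt{F_b}$. So if for some index pair $a$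
$$|u\omega|_a\sqrt{F_a}>\sum_{b\ne a}|u\omega|_b\sqrt{F_b},\tag{13}$$
then $G_\varepsilon$ is not SOS for all small $\varepsilon>0$. What remains is to choose nodes for which one grid point outweighs all the others together.

## 11. Nodes for which one grid point dominates

**Step 9. Decoupling.** The purpose is to turn (13) into two one-dimensional conditions. With the nodes fixed, the right-hand side of (11) is continuous in $(\beta,\eta)$ on $\beta,\eta\ge0$, and so are both sides of (13). It therefore suffices to verify (13), as an inequality between numbers, at $\beta=\eta=0$. It then persists for small $\beta,\eta>0$. (We cannot take $\beta=0$ in the construction itself, since $f_0$ would then vanish on planes.) At $\beta=\eta=0$ we have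
$$|u_i\omega_j|\sqrt{F_{ij}}=\sqrt{m(m+1)}\;X_iY_j,\qquad X_i=|u_i|\sqrt{I_i-I_1},\quad Y_j=|\omega_j|\sqrt{\sigma_j-\sigma_1},$$
with $X_1=Y_1=0$. Take $a=(d,2)$. Since $\sum_{b\ne a}X_iY_j=\big(\sum_iX_i\big)\big(\sum_jY_j\big)-X_dY_2$, (13) says $X_dY_2>\frac12\big(\sum_iX_i\big)\big(\sum_jY_j\big)$. As $\frac34\cdot\frac34=\frac9{16}>\frac12$, it is enough that
$$X_d>\tfrac34\sum_iX_i\qquad\text{and}\qquad Y_2>\tfrac34\sum_jY_j.\tag{14}$$

**Step 10. The nodes.** For $0<\delta<\frac1{2d}$ take
$$\alpha_i=(i-1)\delta\ (1\le i\le d-1),\quad\alpha_d=1;\qquad\sigma_1=0,\quad\sigma_2=\delta,\quad\sigma_j=j-2\ (3\le j\le d).$$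
Both sequences are increasing. The first clusters all nodes but the last. The weights $u_i$ in the cluster are large, but $g_0$ is so small there that $X_d$ wins. The second makes $\omega_2$ large, through the close pair $\sigma_1,\sigma_2$; its partner $\omega_1$ is harmless because $Y_1=0$. We check (14) as $\delta\to0$.

- Lower bound for $X_d$: $|u_d|=\prod_{l<d}(1-\alpha_l)^{-1}\ge1$, and $I_d-I_1=\int_0^1(1-t)^2\prod_{l<d}(t-\alpha_l)^2dt\to\int_0^1t^{2d-2}(1-t)^2dt>0$. So $X_d$ is bounded below by a positive constant for small $\delta$.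
- Upper bound for $X_i$, $2\le i\le d-1$: the $d-2$ other nodes of the cluster are at distance at least $\delta$, and $1-\alpha_i\ge\frac12$, so $|u_i|\le2\delta^{-(d-2)}$. On $[0,\alpha_i]\subset[0,d\delta]$ we have $(1-t)^2\le1$, and each of the other $d-1$ squared factors of $g_0$ is at most $(d\delta)^2$. So $g_0\le(d\delta)^{2d-2}$ and $I_i-I_1\le(d\delta)^{2d-1}$. Hence $X_i\le2\delta^{-(d-2)}(d\delta)^{d-1/2}=2d^{\,d-1/2}\,\delta^{3/2}\to0$.
- Lower bound for $Y_2$: $Y_2=\sqrt\delta\cdot\delta^{-1}\prod_{j\ge3}(j-2-\delta)^{-1}\ge\delta^{-1/2}/(d-2)!\to\infty$.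
- Upper bound for $Y_j$, $j\ge3$: $|\omega_j|^{-1}=\sigma_j(\sigma_j-\delta)\prod_{l\ge3,\,l\ne j}|j-l|\ge1\cdot(1-\delta)\cdot1\ge\frac12$, so $Y_j\le2\sqrt{d-2}$.

Together with $X_1=Y_1=0$ this shows that both inequalities in (14) hold for small $\delta$.

**Step 11. Order of the choices.** Fix such a $\delta$, and with it the nodes. Then choose $\beta,\eta>0$ so small that (13) holds at $a=(d,2)$ with $F_{ij}$ from (11). Then choose $A,B$ realizing (11). Finally choose $\varepsilon>0$ small enough for Steps 6 and 8. The form $G_\varepsilon$ is PD and not SOS, and by Step 1 so is the corresponding Hankel tensor in $S_{m,3}$. This proves the Proposition. $\square$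

The Proposition and Lemma 1 give PD non-SOS Hankel tensors for all even $m\ge6$ and $n\ge3$. Theorem 1 and Lemma 1 give them for $m=4$, $n\ge4$. With Hilbert's theorem for the three remaining cases and the openness remark of Section 7, Theorem 3 is proved. In particular, for even $m$, PSD non-SOS Hankel tensors exist in $S_{m,n}$ if and only if $m\ge4$, $n\ge3$ and $(m,n)\ne(4,3)$. $\blacksquare$
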